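
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Ordered abelian groups in which definable types are not dense}


\begin{abstract}
Property $D$ asks that, over an algebraically closed set $A$ of imaginaries, every $A$-definable
$\Delta$-type in one variable, with $\Delta$ finite and containing $x<y_0$, extend to an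
$A$-definable complete type. We show that it fails for the pure ordered abelian group
$\mathbb Z[t]$ with $0<t\ll 1$, and that even density of definable types fails there. Let $p$ be a
prime. A definable type concentrated on the class of $1$ modulo $p$ would have to choose, uniformly
in $n$, a class modulo $t^{n+1}\mathbb Z[t]+p^2\mathbb Z[t]$. Automorphisms show that the parameter
of such a choice has at least $p^n$ conjugates over $1+p\,\mathbb Z[t]$ for every $n$, so it is not
algebraic over this class. We then prove a general criterion for failure, in terms of unbounded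
finite indices along a definable family of convex subgroups.
\end{abstract}

\section{The question and the answer}

\subsection*{Definable types and Property $D$}

Let $G$ be an ordered abelian group, viewed as a structure in the language $\{+,-,0,<\}$, and let
$\mathbb G$ be a sufficiently saturated elementary extension of $G$ ($\aleph_1$-saturation is all
we use). The variable $x$ is a single variable of the group sort, and $y=(y_0,\dots,y_{n-1})$ is a
finite tuple of variables of the group sort.

Let $\Delta(x,y)$ be a finite set of formulas without parameters. A \emph{$\Delta$-type} $\pi(x)$ is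
a maximal consistent set of instances $\varphi(x,b)$ and $\neg\varphi(x,b)$, where
$\varphi\in\Delta$ and $b$ ranges over tuples from $\mathbb G$. Here consistent means finitely
satisfiable in $\mathbb G$; by maximality $\pi$ contains, for each instance, either the instance or
its negation. For $A\subseteq\mathbb G^{eq}$ the $\Delta$-type $\pi$ is \emph{$A$-definable} if for
each $\varphi\in\Delta$ the set $\{b:\varphi(x,b)\in \pi\}$ is definable with parameters from $A$. A
complete type $q(x)$ over $\mathbb G$ is $A$-definable if the same holds for all parameter-free
formulas $\varphi(x,y)$. So a definable type is a coherent way of answering all questions about an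
ideal point $x$, in which the answer to each question $\varphi(x,b)$ depends definably on $b$. We say
that a type contains a definable set if it contains a formula defining it.

\begin{definition}\label{def:D}
An ordered group $G$, possibly with additional structure, satisfies \emph{Property $D$} if the
following holds. Let $\Delta(x,y)$ be any finite set of parameter-free formulas containing $x<y_0$,
and let $A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$. Then every $A$-definable $\Delta$-type
$\pi(x)$ is contained in some $A$-definable complete type $q(x)$.
\end{definition}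

By \emph{density of definable types} we mean its one-variable form: if
$A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$, then every nonempty $A$-definable subset of
$\mathbb G$ is contained in some $A$-definable complete type $q(x)$. Property $D$ is known to be
stronger than density of definable types. It holds trivially for every $o$-minimal expansion of an
ordered abelian group, and it is known for pure ordered abelian groups of bounded regular rank
(see Remark~\ref{rem:brr} for a comparison with our results). Whether it holds in all ordered
abelian groups is stated as an open question in \cite{CRV}. The answer is no.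

\begin{theorem}\label{thm:main}
Let $G=\mathbb Z[t]$, where a nonzero polynomial is positive if and only if its coefficient of
lowest degree is positive. Let $p$ be a prime, $e=1+pG\in G/pG\subseteq G^{eq}$, and
$A=\operatorname{acl}^{eq}(e)$.
\begin{enumerate}
\item[(i)] No $A$-definable complete type contains the $A$-definable set $1+p\,\mathbb G$. So
density of definable types fails in $G$.
\item[(ii)] Let $\Delta=\{x<y_0,\ p\mid x-y_0\}$. There is an $A$-definable $\Delta$-type that is
contained in no $A$-definable complete type. So Property $D$ fails in $G$.
\end{enumerate}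
\end{theorem}

In this ordering $1\gg t\gg t^2\gg\cdots>0$, so $G$ is the lexicographic sum of $\omega$ copies of
$\mathbb Z$ with the constant coefficient dominant.

\subsection*{Where the difficulty lies}

The type in (ii) is very simple: $x$ lies above all of $\mathbb G$, and $x\equiv 1$ modulo $p$.
To complete it we must decide more congruences. The information $x\in 1+p\,\mathbb G$ already
settles every congruence modulo $p$, so the next question at the prime $p$ is about $p^2$. The group
$G/p^2G$ is infinite, but for each $n$ its quotient
$G/(t^{n+1}G+p^2G)\cong(\mathbb Z/p^2)^{n+1}$ is finite, and a complete type must choose one of its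
elements. The choice for one $n$ is harmless: there are finitely many candidates, and each of them
lies in $\operatorname{acl}^{eq}(e)$ (Remark~\ref{rem:levels}). One might therefore expect a
completion over $\operatorname{acl}^{eq}(e)$.

But the subgroups $t^{n+1}G$ belong to a single definable family, so in a definable type all the
choices are made by \emph{one} formula with \emph{one} finite parameter tuple $a$ from
$\operatorname{acl}^{eq}(e)$. Such a tuple has a fixed finite number of conjugates over $e$. We
shall produce automorphisms that fix $e$ and move the choice at level $n$ to at least $p^n$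
different places. This is impossible once $n$ is large.

Section~\ref{sec:H} defines the family of convex subgroups, Section~\ref{sec:Zt} proves
Theorem~\ref{thm:main}, and Section~\ref{sec:criterion} turns the argument into a criterion for an
arbitrary ordered abelian group, which is applied in Section~\ref{sec:applications}.

\subsection*{Conventions}

A subgroup $H$ of an ordered abelian group is \emph{convex} if $0\le x\le h\in H$ implies $x\in H$.
Convex subgroups form a chain under inclusion. If $H$ is convex and $nx\in H$ for some $n\ge 1$, then
$x\in H$, because $|x|\le|nx|$; we use this constantly, mostly for $n=p$ and $n=p^2$.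

An element $a$ of $\mathbb G^{eq}$ is in $\operatorname{acl}^{eq}(B)$ if it belongs to a finite set
definable over $B$. If $B\subseteq G^{eq}$, then $\operatorname{acl}^{eq}(B)\subseteq G^{eq}$, since
a finite set defined over $G^{eq}$ has as many elements in $G^{eq}$ as in $\mathbb G^{eq}$. If $a$ is
a finite tuple from $\operatorname{acl}^{eq}(B)$, then its orbit under the automorphisms fixing $B$
pointwise is finite, because they permute finite $B$-definable sets. For $B\subseteq G^{eq}$ this
applies to automorphisms of $G$ as well as of $\mathbb G$. A coset $g+pG$ with $g\in G$ is identified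
with the element $g+p\,\mathbb G$ of $\mathbb G^{eq}$.

\section{A definable family of convex subgroups}\label{sec:H}

Fix a prime $p$. For an ordered abelian group $G$ and $g\in G$ put
\[
H_g=H_g(G):=\{h\in G:\ (g+pG)\cap[0,p|h|)=\emptyset\}.
\]
This is defined by one parameter-free formula, uniformly in $g$, and it depends only on the coset
$g+pG$.

\begin{lemma}\label{lem:H}
If $g\notin pG$, then $H_g$ is the largest convex subgroup of $G$ disjoint from $g+pG$. If
$g\in pG$, then $H_g=\{0\}$.
\end{lemma}

\begin{proof}
Always $0\in H_g$, since $[0,0)=\emptyset$. Let $h\neq0$, and let $\langle h\rangle$ be the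
convex subgroup generated by $h$. We claim that $h\in H_g$ if and only if
$\langle h\rangle\cap(g+pG)=\emptyset$. If $(g+pG)\cap[0,p|h|)\ne\emptyset$, then $g+pG$ meets
$\langle h\rangle$. Conversely, let $v\in\langle h\rangle\cap(g+pG)$. Then $|v|\le N|h|$ for some
integer $N$, so there is an integer $k$ with $kp|h|\le v<(k+1)p|h|$. As $kp|h|\in pG$, the element
$v-kp|h|$ lies in $(g+pG)\cap[0,p|h|)$.

If $g\notin pG$, then $\{0\}$ is disjoint from $g+pG$, and by the claim $H_g$ is the union of the
chain of all convex subgroups disjoint from $g+pG$; this union is itself a convex subgroup disjoint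
from $g+pG$. If $g\in pG$, then $0\in(g+pG)\cap[0,p|h|)$ for all $h\neq0$, so $H_g=\{0\}$.
\end{proof}

Let $\chi(x;y_0,y_1)$ be the parameter-free formula
\[
\chi(x;y_0,y_1):\qquad x-y_0\in H_{y_1}+p^2G .
\]
For fixed $y_1$ it says that $x$ and $y_0$ lie in the same coset of the subgroup $H_{y_1}+p^2G$, and
its truth value depends on $y_1$ only modulo $pG$. The exponent $2$ is the smallest that is of use:
if $x\in b+pG$, then $x-y_0\in H_{y_1}+pG$ is equivalent to $b-y_0\in H_{y_1}+pG$, a condition that
does not involve $x$.

\section{The group $\mathbb Z[t]$}\label{sec:Zt}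

In this section $G=\mathbb Z[t]$ as in Theorem~\ref{thm:main}. We write $u=\sum_iu_it^i$ for $u\in G$,
so that $u(0)=u_0$.

\subsection*{The convex subgroups}

Each $t^kG$ is convex: if $0<v\le u$ and the lowest term of $v$ has degree $j<k$, then
$u\notin t^kG$, since otherwise the lowest coefficient of $u-v$ would be $-v_j<0$. If the lowest term
of $u$ has degree $k$, then $u$ generates $t^kG$ as a convex subgroup: for $v\in t^kG$ and an integer
$N>|v_k|/|u_k|$, the coefficient of $t^k$ in $N|u|-|v|$ is at least $N|u_k|-|v_k|>0$, and no lower
power occurs. Hence the convex subgroups are $\{0\}$ and $t^kG$ $(k\ge0)$.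

The coset $g+pG$ meets $t^kG$ if and only if $p\mid g_i$ for all $i<k$. By Lemma~\ref{lem:H},
\begin{equation}\label{eq:Hg}
H_g=t^{n+1}G\quad\text{with } n=\min\{i:p\nmid g_i\},\qquad\text{if } g\notin pG .
\end{equation}
In particular $H_{t^n}=t^{n+1}G$. Put
\[
L_n:=H_{t^n}+p^2G=t^{n+1}G+p^2G .
\]
An element is in $L_n$ if and only if its coefficients of degree $0,\dots,n$ are divisible by $p^2$.

\subsection*{The smallest case}

Take $p=2$ and $n=1$. The coset of $x$ modulo $L_1=t^2G+4G$ is given by the pair $(x_0,x_1)$ modulo
$4$. If $x\in1+2G$, then $x_0$ is odd and $x_1$ is even, so there are four possible cosets,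
represented by
\[
1,\qquad 3,\qquad 1+2t,\qquad 3+2t .
\]
Consider the map $\sigma(x)=x+2x(0)t$. It is an automorphism of the ordered group $G$: it is additive
with inverse $x\mapsto x-2x(0)t$, it does not change the dominant coefficient $x(0)$, and it is the
identity where $x(0)=0$. It fixes $t$, so it fixes $L_1$ setwise and the instances of $\chi$ with
$y_1=t$ are only permuted. It fixes every coset of $2G$, so it fixes $e=1+2G$. But it
interchanges $1+L_1$ with $1+2t+L_1$, and, since $6\equiv2$ modulo $4$, it interchanges $3+L_1$ with
$3+2t+L_1$. None of the four candidates is fixed. So no complete type containing $2\mid x-1$ is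
definable over $e$ alone, and a parameter tuple $a$ from $G^{eq}$ over which such a type is definable
must have at least two conjugates over $e$. With $x(0)c$ in place of $x(0)t$, where
$c\in\{0,t,t^2,t+t^2\}$, we obtain four conjugates at level $n=2$. In general we obtain $2^n$ at level
$n$, from one and the same $a$.

\subsection*{The general argument}

Only the formulas $p\mid x-y_0$ and $\chi$ were needed above. We therefore prove the obstruction for
local types.

\begin{proposition}\label{prop:local}
Let $p$, $e$ and $A$ be as in Theorem~\ref{thm:main}, and let $\Delta_1$ be a finite set of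
parameter-free formulas containing $p\mid x-y_0$ and $\chi(x;y_0,y_1)$. Then no $A$-definable
$\Delta_1$-type contains the formula $p\mid x-1$.
\end{proposition}

\begin{proof}
Suppose $q$ is an $A$-definable $\Delta_1$-type containing $p\mid x-1$. Let $\theta(y_0,y_1,a)$, with
$a$ a finite tuple from $A$, define the set
\[
W=\{(y,g)\in\mathbb G^2:\ \chi(x;y,g)\in q\}.
\]
As $a$ is a finite tuple from $\operatorname{acl}^{eq}(e)\subseteq G^{eq}$, its orbit under
$\mathrm{Aut}(G/e)$ is finite. Let $m$ be its size.

\emph{The choice made by $q$ at level $n$.} Fix $n\ge1$ and put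
\[
N_n:=\{y\in G:(y,t^n)\in W\}=\{y\in G:\ G^{eq}\models\theta(y,t^n,a)\}.
\]

First, $N_n\neq\emptyset$. The finite set
$R_n=\{\sum_{i\le n}r_it^i:0\le r_i<p^2\}$ represents all cosets of $L_n$ in $G$, so
$\forall x\bigvee_{r\in R_n}\chi(x;r,t^n)$ holds in $G$, hence in $\mathbb G$. If $q$ contained
$\neg\chi(x;r,t^n)$ for all $r\in R_n$, it would be inconsistent. So $\chi(x;r,t^n)\in q$ for some
$r\in R_n$.

Secondly, $N_n$ is a coset of $L_n$ in $G$. Let $r\in N_n$ and $y\in G$. If $y\in N_n$, then
$\chi(x;y,t^n)$ and $\chi(x;r,t^n)$ are consistent, so
$y-r\in H_{t^n}(\mathbb G)+p^2\mathbb G$, and $y-r\in L_n$ because $G\preceq\mathbb G$. Conversely,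
if $y-r\in L_n$, then the two formulas are equivalent, so $q$ contains both.

Thirdly, if $y\in N_n$, then $y(0)\equiv1\pmod p$. Indeed $p\mid x-1$ and $\chi(x;y,t^n)$ are
consistent, so $y-1\in H_{t^n}(\mathbb G)+p\,\mathbb G$. By elementarity $y-1\in t^{n+1}G+pG$, and
every element of this group has constant coefficient divisible by $p$.

\emph{Automorphisms.} For $c\in tG$ let
\[
\sigma_c:G\to G,\qquad \sigma_c(x)=x+p\,x(0)\,c .
\]
It is additive, and $x\mapsto x-p\,x(0)c$ is its inverse, since $c(0)=0$. If $x(0)\ne0$, then
$\sigma_c(x)$ has the same constant coefficient $x(0)$, which determines the sign; if $x(0)=0$, then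
$\sigma_c(x)=x$. So $\sigma_c$ is an automorphism of the ordered group $G$. As
$\sigma_c(x)\equiv x\pmod{pG}$, it fixes $e$. Moreover $\sigma_c(t^n)=t^n$, because $n\ge1$, and
$\sigma_c(L_n)=L_n$, because $\sigma_c$ is the identity on $t^{n+1}G$ and maps $p^2G$ onto itself.

\emph{Counting.} Let $y\in N_n$. Since $y(0)\equiv1\pmod p$,
\[
\sigma_c(y)=y+p\,y(0)c\in y+pc+p^2G ,
\]
hence $\sigma_c(N_n)=\sigma_c(y)+L_n=N_n+pc$. As $\sigma_c$ fixes $t^n$, applying it to the
definition of $N_n$ gives
\[
\{y\in G:\ G^{eq}\models\theta(y,t^n,\sigma_c(a))\}=\sigma_c(N_n)=N_n+pc .
\]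
Let $c$ range over the $p^n$ elements $\sum_{i=1}^n\varepsilon_it^i$ with $0\le\varepsilon_i<p$. If
$N_n+pc=N_n+pc'$ for two of them, with coefficients $\varepsilon_i$ and $\varepsilon_i'$, then
$p(c-c')\in L_n$, so $p^2\mid p(\varepsilon_i-\varepsilon'_i)$ for $1\le i\le n$, and therefore
$c=c'$. So these $p^n$ sets are distinct, and hence the tuples $\sigma_c(a)$ are distinct. They
all belong to the orbit of $a$ under $\mathrm{Aut}(G/e)$. Thus $m\ge p^n$ for every $n\ge1$, a
contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(i) The instances of $\Delta_1=\{p\mid x-y_0,\ \chi\}$ and their negations that belong to an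
$A$-definable complete type containing $p\mid x-1$ would form an $A$-definable $\Delta_1$-type
containing $p\mid x-1$, contrary to Proposition~\ref{prop:local}.

(ii) Let
\[
\pi_0(x)=\{\neg(x<b):b\in\mathbb G\}\cup\{p\mid x-b:\ b\in1+p\,\mathbb G\}\cup
\{\neg(p\mid x-b):\ b\in\mathbb G\setminus(1+p\,\mathbb G)\}.
\]
Any finite part of $\pi_0$ involves finitely many elements $b_1,\dots,b_k$ and is satisfied by
$1+pu$, where $u\in\mathbb G$ with $u\ge|b_i|$ for all $i$ and $u\ge0$; indeed $1+pu>u\ge b_i$. Since
$\pi_0$ decides every instance of $\Delta$, it is a $\Delta$-type. The set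
$\{b:(x<b)\in \pi_0\}$ is empty, and $\{b:(p\mid x-b)\in \pi_0\}=1+p\,\mathbb G$ is definable over
$e$, so $\pi_0$ is $A$-definable. The set $\Delta$ contains $x<y_0$, and
$A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$, so Property $D$ would give an $A$-definable complete
type containing $\pi_0$. It would contain $p\mid x-1$, contradicting (i).
\end{proof}

\begin{remark}\label{rem:finite}
The failure already occurs for finitely many formulas: by Proposition~\ref{prop:local}, the
$\Delta$-type $\pi_0$ is contained in no $A$-definable $\Delta\cup\{\chi\}$-type.
\end{remark}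

\begin{remark}\label{rem:levels}
Each single choice can be made over $A$. By \eqref{eq:Hg} the subgroups $H_g$ with $g\notin pG$ are
$tG\supset t^2G\supset\cdots$, so $t^{n+1}G$ is the $(n+1)$st largest of them and is definable
without parameters, for each $n$; hence so is $L_n$. The cosets of $L_n$ that meet $1+pG$ are
those whose coefficients in degrees $0,\dots,n$ reduce to $(1,0,\dots,0)$ modulo $p$. There are
$p^{n+1}$ of them, so each is in $\operatorname{acl}^{eq}(e)$. What fails is the uniformity in $n$.
\end{remark}

\section{A criterion for failure}\label{sec:criterion}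

From now on $G$ is an arbitrary ordered abelian group, and we use the same letter for a definable
set in $G$ and in $\mathbb G$. For a convex subgroup $C$ definable over $G^{eq}$ and $g\in G$ with
$H_g\subseteq C$, a finite index $[C:H_g+pC]$ is the same computed in $G$ or in $\mathbb G$.

In Section~\ref{sec:Zt} the number of choices at level $n$ was finite and grew with $n$. These are
the two features that matter: finiteness forces a type to choose a coset, and growth defeats every
algebraic parameter. We also allow the argument to take place inside a convex subgroup $C$, because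
the indices may be finite only there (Example~\ref{ex:C}).

\begin{theorem}\label{thm:criterion}
Let $p$ be a prime, and let $C$ be a convex subgroup of $G$ definable over a finite tuple $d$ from
$G/pG$ (for example $C=G$, or $C=H_{g_0}$ with $g_0\in G$). Suppose that
\[
\{[C:H_g+pC]\ :\ g\in G,\ H_g\subseteq C\}
\]
contains arbitrarily large finite numbers. Then density of definable types and Property $D$ fail in
$G$.

More precisely, under this hypothesis, let $K=H_{g_1}\subseteq C$ with $g_1\in G$ and
$1<[C:K+pC]<\infty$, let $b\in G$ with $b\in C\setminus(K+pC)$, and put $e=b+pG$ and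
$A=\operatorname{acl}^{eq}(d,e)$. Then no $A$-definable complete type contains the $A$-definable set
$C\cap(b+p\,\mathbb G)$.
\end{theorem}

By hypothesis $g_1$ and $b$ as in the second part exist. In Section~\ref{sec:Zt} we had $C=G$,
$b=g_1=1$ and $K=tG$.

\subsection*{Enough automorphisms}

The automorphism $\sigma_c$ of $\mathbb Z[t]$ is $\mathrm{id}+p\tau$, where $\tau(x)=x(0)c$ kills
$tG$ and takes values in $tG$. So $\tau$ comes from the homomorphism $G/tG=\mathbb Z\to tG$ with
$1\mapsto c$. In general we want a homomorphism $\mathbb G/K\to K$ that sends the image $\bar b$ of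
$b$ to a prescribed $c\in K$, at least modulo $pK$. The obstacles are that $\bar b$ may be divisible
by integers prime to $p$, while $c$ need not be, and that a homomorphism defined on multiples of
$\bar b$ may not extend to all of $\mathbb G/K$. Saturation removes both, which is why we work in
$\mathbb G$ instead of $G$.

We recall the algebra. A subgroup $P$ of an abelian group $M$ is \emph{pure} if
$P\cap nM=nP$ for all $n\ge1$. An abelian group $K$ is \emph{pure-injective}, or \emph{algebraically
compact}, if every homomorphism into $K$ from a pure subgroup $P$ of any abelian group $M$ extends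
to $M$. Every $\aleph_1$-saturated abelian group is algebraically compact \cite{EF}. We write
$\mathbb Z_{(p)}$ for the group of rational numbers with denominator prime to $p$.

\begin{lemma}\label{lem:aut}
Let $K\subseteq\mathbb G$ be a definable convex subgroup, $b\in\mathbb G\setminus(K+p\,\mathbb G)$,
and $c\in K$. There is a homomorphism $\tau:\mathbb G\to K$ with $\tau(K)=0$ and
$\tau(b)-c\in pK$. For any such $\tau$, the map $\sigma:=\mathrm{id}+p\tau$ is an automorphism of the
ordered group $\mathbb G$ acting trivially on $\mathbb G/p\,\mathbb G$.
\end{lemma}

\begin{proof}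
Let $M=\mathbb G/K$, which is torsion-free because $K$ is convex, and let $\bar b$ be the image of
$b$ in $M$. Then $\bar b\notin pM$; in particular $\bar b\ne0$.

\emph{The multiples of $\bar b$.} Let $P=\{x\in M:nx\in\mathbb Z\bar b\text{ for some }n\ge1\}$. If
$kx\in P$ with $x\in M$ and $k\ge1$, then $x\in P$, so $P$ is pure in $M$. As $M$ is torsion-free,
$P$ is identified with a subgroup of $\mathbb Q$ via $\bar b\mapsto1$. We claim
$P\subseteq\mathbb Z_{(p)}$. If $u/v\in P$ in lowest terms with $p\mid v$, write
$\alpha u+\beta v=1$ with integers $\alpha,\beta$. Then $1/v=\alpha(u/v)+\beta\in P$, hence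
$1/p=(v/p)(1/v)\in P$. This means $\bar b\in pM$, a contradiction.

\emph{Adjusting $c$.} There is $c'\in K$ with $c'-c\in pK$ and $c'\in nK$ for all $n\geq 1$ prime to
$p$. These are countably many conditions, so by saturation it suffices to satisfy finitely many of
them, and replacing the finitely many $n$ by their product, we may treat a single $n$. Choose an
integer $k$ with $k\equiv1\pmod p$ and $n\mid k$. Then $kc\in nK$ and $kc-c\in pK$, so
$c'=kc$ works.

\emph{Extending.} As $K$ is torsion-free, for each $n\ge1$ prime to $p$ there is a unique
$c'/n\in K$ with $n(c'/n)=c'$. So $u/n\mapsto u(c'/n)$ is a well-defined homomorphism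
$\mathbb Z_{(p)}\to K$ sending $1$ to $c'$. Restrict it to $P$. The abelian group $K$ is
$\aleph_1$-saturated, being definable in $\mathbb G$, so it is algebraically compact, and the
homomorphism $P\to K$ extends to $M\to K$. Let $\tau$ be the composite $\mathbb G\to M\to K$. Then
$\tau(K)=0$ and $\tau(b)=c'\in c+pK$.

\emph{The automorphism.} Let $\tau$ be as in the statement. Since $\tau(\mathbb G)\subseteq K$ and
$\tau(K)=0$, we have $\tau^2=0$, so $\sigma$ is bijective with inverse $\mathrm{id}-p\tau$. If
$0<x\in K$, then $\sigma(x)=x>0$. If $0<x\notin K$, then $x$ exceeds every element of the convex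
subgroup $K$, in particular $-p\tau(x)$, so $\sigma(x)>0$. Finally
$\sigma(x)-x=p\tau(x)\in p\,\mathbb G$.
\end{proof}

\subsection*{No definable type on $C\cap(b+p\,\mathbb G)$}

\begin{proof}[Proof of the second part of Theorem~\ref{thm:criterion}]
All sets are now interpreted in $\mathbb G$. By elementarity $b\in C\setminus(K+pC)$ in
$\mathbb G$. Moreover $b\notin K+p\,\mathbb G$: if $b=h+pz$ with $h\in K\subseteq C$, then $pz\in C$,
so $z\in C$ by convexity and $b\in K+pC$. Hence Lemma~\ref{lem:aut} applies to $K$ and $b$.

Suppose $q$ is an $A$-definable complete type containing $C\cap(b+p\,\mathbb G)$. Let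
$W=\{(y,g)\in\mathbb G^2:\chi(x;y,g)\in q\}$ be defined by $\theta(y_0,y_1,a)$ with $a$ a finite
tuple from $A$, and let $m$ be the finite size of the orbit of $a$ under
$\mathrm{Aut}(\mathbb G/d,e)$.

Let $g\in G$ with $H_g\subseteq C$ and $[C:K+pC]<[C:H_g+pC]<\infty$. Then $H_g\subseteq K$: the
convex subgroups form a chain, and $K\subseteq H_g$ would give $[C:H_g+pC]\le[C:K+pC]$. By
hypothesis $[C:H_g+pC]$ is unbounded on the set of these $g$. Put
\[
L=H_g+p^2\mathbb G .
\]

\emph{The fiber of $W$ over $g$ is a coset $N=r+L$ with $r\in C$.} By convexity
$C\cap p^2\mathbb G=p^2C$, and as $H_g\subseteq C$ it follows that $C\cap L=H_g+p^2C$. Multiplication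
by $p$ induces a map
\[
C/(H_g+pC)\to(H_g+pC)/(H_g+p^2C),
\]
which is onto, because $h+pz\equiv pz$ modulo $H_g+p^2C$ for $h\in H_g$, $z\in C$. Hence
$[C:C\cap L]\le[C:H_g+pC]^2<\infty$. Thus finitely many cosets $r+L$ with $r\in C$ cover $C$, and
since $q$ contains $x\in C$, it contains $\chi(x;r,g)$ for some $r\in C$. As $\chi(\cdot\,;\cdot,g)$
is the equivalence relation of lying in the same coset of $L$, the fiber is $r+L$.

\emph{We have $r=b+h+pz$ with $h\in H_g$ and $z\in\mathbb G$.} The type $q$ contains both
$x\in b+p\,\mathbb G$ and $x\in r+L$, so these two cosets meet, and $r-b\in H_g+p\,\mathbb G$.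

\emph{Moving the fiber.} Let $c\in K$, and take $\tau$ and $\sigma$ from Lemma~\ref{lem:aut}. Since
$\sigma$ is trivial on $\mathbb G/p\,\mathbb G$, it fixes $d$ and $e$, and
$\sigma(g)\in g+p\,\mathbb G$. Hence $\sigma(H_g)=H_{\sigma(g)}=H_g$ and $\sigma(L)=L$. As
$h\in H_g\subseteq K$, we have $\tau(h)=0$, so
\[
\sigma(r)=r+p\tau(b)+p^2\tau(z)\in r+pc+p^2\mathbb G ,
\]
and therefore $\sigma(N)=N+pc$. The set $\sigma(W)$ is defined by $\theta(y_0,y_1,\sigma(a))$, and
its fiber over $\sigma(g)$ is $\sigma(N)$. Membership of $(y,g')$ in $W$ depends on $g'$ only
modulo $p\,\mathbb G$, so the same holds for $\sigma(W)$. Hence the fiber of $\sigma(W)$ over $g$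
itself is also $N+pc$. So $\sigma(a)$ determines the coset $N+pc$.

\emph{Counting.} Let $c,c'\in K$. Then $N+pc=N+pc'$ if and only if $p(c-c')\in H_g+p^2\mathbb G$, and
this holds if and only if $c-c'\in H_g+p\,\mathbb G$. For the forward direction of the last
equivalence, if $p(c-c'-pz')\in H_g$, then $c-c'-pz'\in H_g$ by convexity; the other direction is
multiplication by $p$. Moreover
\[
K\cap(H_g+p\,\mathbb G)=K\cap(H_g+pC),
\]
since $h'+pz'\in K\subseteq C$ with $h'\in H_g\subseteq C$ forces $pz'\in C$ and so $z'\in C$. Since
$H_g\subseteq K$, the number of conjugates of $a$ over $(d,e)$ is therefore at least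
\[
[K:K\cap(H_g+pC)]=[K+pC:H_g+pC]=\frac{[C:H_g+pC]}{[C:K+pC]} .
\]
This is unbounded as $g$ varies, contradicting the bound $m$.
\end{proof}

The hypothesis that the indices are finite was used twice. Without finiteness of $[C:H_g+pC]$ the
fiber over $g$ could be empty, since the type need not choose a coset of $L$. Finiteness of
$[C:K+pC]$ makes the last quotient unbounded. That $C$ is definable over elements of $G/pG$ was used
to ensure that $\sigma$ fixes $d$.

\subsection*{Failure of Property $D$}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:criterion}]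
Choose $g_1$ and $b$ as in the second part. The set $C\cap(b+p\,\mathbb G)$ contains $b$ and is
$A$-definable, so density of definable types fails by what has just been proved. For Property $D$ we
construct a local type that contains this set; the set $C$ has to be described by instances of a
formula in $\Delta$.

Let $\tilde d$ be a tuple of representatives in $G$ of $d$. Since $C$ is definable over $d$, we can
write $C=\rho(\mathbb G,\tilde d)$, where $\rho(x,y)$ is a parameter-free formula depending on $y$
only modulo $p$. Replacing $\rho(x,y)$ by $x=0$ for those $y$ for which $\rho(\mathbb G,y)$ is not a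
convex subgroup, we may assume that $C_u:=\rho(\mathbb G,u)$ is a convex subgroup for all $u$. Let
$\Delta=\{x<y_0,\ p\mid x-y_0,\ \rho(x,y)\}$. With the notation $v>C$ for ``$v$ exceeds every element
of $C$'', define $\pi_0$ by
\[
(x<v)\in \pi_0\Leftrightarrow v>C;\qquad
(p\mid x-v)\in \pi_0\Leftrightarrow v\in b+p\,\mathbb G;\qquad
\rho(x,u)\in \pi_0\Leftrightarrow C\subseteq C_u,
\]
together with the negations of all other instances of $\Delta$.

We check that every finite part of $\pi_0$ is satisfied by all sufficiently large elements of
$b+pC$. The set $b+pC$ is contained in $C$ and cofinal in it: for $0\le w\in C$ we have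
$b+p(|b|+w)\ge w$. Let $x\in b+pC$. Then $x\in C$, so $x<v$ for all $v>C$, and $x\in C_u$ whenever
$C\subseteq C_u$. Also $p\mid x-v$ if and only if $v\in b+p\,\mathbb G$. If $v>C$ fails, then
$v\le w$ for some $w\in C$, and $\neg(x<v)$ holds once $x\ge w$. If $C\not\subseteq C_u$, then
$C_u\subsetneq C$; choose $w\in C\setminus C_u$. Then $x\notin C_u$ once $x\ge|w|$. So $\pi_0$ is
consistent, and as it decides every instance, it is a $\Delta$-type.

The three defining sets are definable over $d$ and $e$, so $\pi_0$ is $A$-definable, and
$A=\operatorname{acl}^{eq}(A)\subseteq G^{eq}$. Finally $\pi_0$ contains $\rho(x,\tilde d)$, that is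
$x\in C$, and $p\mid x-b$. By the second part of the theorem it is contained in no $A$-definable
complete type.
\end{proof}

\section{Elementary classes and lexicographic groups}\label{sec:applications}

\begin{corollary}\label{cor:elementary}
If in some ordered abelian group $G$ the finite values of $[G:H_g+pG]$ $(g\in G)$ are unbounded for
some prime $p$, then Property $D$ and density of definable types fail in every $G'\equiv G$. In
particular they fail in every $G'\equiv\mathbb Z[t]$.
\end{corollary}

\begin{proof}
For each $k$, ``there is $g$ with $[G:H_g+pG]=k$'' is a first-order sentence, since $H_g$ is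
uniformly definable. So the finite values are unbounded in $G'$ as well, and
Theorem~\ref{thm:criterion} applies to $G'$ with $C=G'$. In $\mathbb Z[t]$, by \eqref{eq:Hg},
$[G:H_{t^n}+pG]=[G:t^{n+1}G+pG]=p^{n+1}$.
\end{proof}

\begin{corollary}\label{cor:lex}
Let $R_n\ne0$ $(n\in\omega)$ be subgroups of $\mathbb R$, and let
$\bigoplus_nR_n\le G\le\prod_nR_n$ be ordered lexicographically with coordinate $0$ dominant. If for
some prime $p$ the quotient $R_n/pR_n$ is finite for all large $n$ and nonzero for infinitely many
$n$, then density of definable types and Property $D$ fail in $G$.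
\end{corollary}

\begin{proof}
Let $C_k=\{x\in G:x_i=0\text{ for all }i<k\}$, a convex subgroup. Let $B$ be a nonzero convex
subgroup, and let $x\in B$ be nonzero with first nonzero coordinate in the least possible position
$k$. Then $B\subseteq C_k$. For $z\in C_k$ there is an integer $N$ with $N|x_k|>|z_k|$, because
$R_k$ is archimedean. Then $|z|<N|x|$, and $z\in B$. So the convex subgroups of $G$ are the $C_k$ and
$\{0\}$.

Let $r\in R_n\setminus pR_n$, and let $g\in G$ be $r$ placed in coordinate $n$. Then $g+pG$ meets
$C_k$ for $k\le n$, since $g\in C_n$. For $k>n$ it does not, since $g+pz\in C_k$ would give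
$r=-pz_n\in pR_n$. In particular $g\notin pG$, and $H_g=C_{n+1}$ by Lemma~\ref{lem:H}.

Let $k_0$ be minimal such that $R_n/pR_n$ is finite for all $n\ge k_0$, and put $C=C_{k_0}$. If
$k_0=0$, then $C=G$. If $k_0>0$, then $R_{k_0-1}/pR_{k_0-1}$ is infinite, hence nonzero, so
$C=H_{g_0}$ for some $g_0\in G$, and $C$ is definable over $g_0+pG$.

Let $n\ge k_0$ with $R_n\ne pR_n$. Reduction of the coordinates gives a homomorphism
$C\to\prod_{k_0\le i\le n}R_i/pR_i$, which is onto because $\bigoplus_nR_n\le G$. Its kernel contains
$C_{n+1}+pC$. If $x$ is in the kernel, write $x_i=pz_i$ with $z_i\in R_i$ for $k_0\le i\le n$, and let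
$z\in C$ have these coordinates and $0$ elsewhere. Then $x-pz\in C_{n+1}$. So the kernel is
$C_{n+1}+pC$, and
\[
[C:C_{n+1}+pC]=\prod_{k_0\le i\le n}|R_i/pR_i| .
\]
Here $C_{n+1}=H_g\subseteq C$ for a suitable $g$. These numbers are finite, and they are unbounded
because infinitely many factors are at least $2$. Apply Theorem~\ref{thm:criterion}.
\end{proof}

\begin{example}\label{ex:C}
Let $\xi$ be a transcendental real number, let $R_0=\mathbb Z[\xi]\subseteq\mathbb R$, let
$R_n=\mathbb Z$ for $n\ge1$, and let $G=\bigoplus_nR_n$, ordered as in Corollary~\ref{cor:lex}. As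
$\xi$ is transcendental, $R_0/pR_0$ is infinite. For every $g\in G$ the convex subgroup $H_g$ is
proper, so its elements have coordinate $0$ equal to zero, and $[G:H_g+pG]$ is infinite. So the
hypothesis of Theorem~\ref{thm:criterion} fails for $C=G$. By the proof of Corollary~\ref{cor:lex}
it holds for $C=C_1=H_{g_0}$, where $g_0$ is $1\in R_0$ placed in coordinate $0$. This is the reason
for allowing a proper subgroup $C$.
\end{example}

\begin{remark}\label{rem:brr}
There is no conflict with the positive result for bounded regular rank, taken in the usual sense:
for each prime $p$ there are only finitely many subgroups $H_g$. Then for each $C$ only finitely many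
indices $[C:H_g+pC]$ occur, and the hypothesis of Theorem~\ref{thm:criterion} is never satisfied.
Bounded regular rank is also described by having only countably many definable convex subgroups. For
this to agree with the usual sense, the subgroups have to be counted in $\mathbb G$: the group
$\mathbb Z[t]$ itself has only countably many convex subgroups, but infinitely many of them are of
the form $H_g$, so by $\aleph_1$-saturation the definable family $(H_g)_{g\in\mathbb G}$ has
uncountably many members.
\end{remark}

Theorem~\ref{thm:criterion} gives a sufficient condition for failure. We do not claim a converse, nor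
a classification of the ordered abelian groups with Property $D$.

\begin{thebibliography}{9}

\bibitem{CRV}
Pablo Cubides Kovacsics, Silvain Rideau-Kikuchi and Mariana Vicar\'ia,
\emph{On residual domination and types orthogonal to the value group},
arXiv:2410.22712 (2024).

\bibitem{EF}
Eklof and Fisher,
\emph{The elementary theory of abelian groups},
Ann. Math. Logic 4 (1972).

\end{thebibliography}

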